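\title{Recovering a finite set of primes from a coarse group structure on $\mathbb{Z}$}

\begin{abstract}
For a finite set $Q$ of primes, give $\mathbb Z$ the word metric $d_Q$ whose generators are the positive integers with all prime factors in $Q$. We prove that $(\mathbb Z,d_{Q_1})$ and $(\mathbb Z,d_{Q_2})$ are isomorphic as coarse groups only if $Q_1=Q_2$, which answers a question of Sch\"afer and Vigolo. For a prime $p$, the finiteness theorem for unit equations describes the integers $x$ such that $px$ is short by means of a family indexed by $\mathbb N^k$, where $k=|Q\setminus\{p\}|$. In an ultrapower this family becomes a basis of a vector space over $\mathbb F_p$, and a growth count shows that $k$ is a coarse invariant.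
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $Q$ be a non-empty finite set of integers $\ge 2$ and let $Q^*$ be the multiplicative monoid that it generates, including $1$. If $Q$ consists of primes, $Q^*$ is the set of positive integers all of whose prime factors lie in $Q$. The \emph{length} $\ell_Q(n)$ of $n\in\mathbb Z$ is the least number of elements of $\{\pm s: s\in Q^*\}$, repetitions allowed, that add up to $n$, and $d_Q(n,m)=\ell_Q(n-m)$ is the associated word metric on $\mathbb Z$. For $Q=\{2\}$ the length counts the signed powers of $2$ needed to write $n$; thus $2^j-1$ has $j$ binary digits equal to $1$ but length at most $2$. The ball of radius $1$ is already infinite, so the growth of balls carries no information. Still, for a non-empty finite set of primes the metric $d_Q$ is unbounded, by a result of Nathanson, and one can ask what $(\mathbb Z,+,d_Q)$ looks like when bounded errors are ignored.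

Let $d,d'$ be two metrics of this kind. A map $f\colon(\mathbb Z,d)\to(\mathbb Z,d')$ is
\begin{itemize}
\item \emph{controlled} if for every $R\ge0$ there is $S\ge 0$ such that $d(x,y)\le R$ implies $d'(f(x),f(y))\le S$;
\item a \emph{coarse homomorphism} if it is controlled and there is $C\ge0$ with $d'\bigl(f(a+b),f(a)+f(b)\bigr)\le C$ for all $a,b\in\mathbb Z$;
\item a \emph{coarse isomorphism} if it is a coarse homomorphism and there is a controlled map $g\colon(\mathbb Z,d')\to(\mathbb Z,d)$ such that $g\circ f$ and $f\circ g$ are at uniformly bounded distance from the respective identity maps.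
\end{itemize}
These notions depend only on the coarse structure of the metric, that is, on which sets of pairs of integers have uniformly bounded distance. The group $\mathbb Z$ with the coarse structure induced by $d_Q$ is the coarse group $(\mathbb Z,\mathcal E_{Cay(Q^*)})$, which we abbreviate to $(\mathbb Z,d_Q)$. The following question comes from the paper of Sch\"afer and Vigolo \cite{SV}.

\begin{quote}
\emph{Let $Q_1,Q_2$ be non-empty finite sets of primes. Is it true that $(\mathbb Z,d_{Q_1})$ and $(\mathbb Z,d_{Q_2})$ are coarsely isomorphic if and only if $Q_1=Q_2$?}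
\end{quote}

Two simple observations pull in opposite directions. The coarse group does forget part of $Q$: since $2^{2i+1}=4^i+4^i$, we have $\ell_{\{2\}}\le\ell_{\{4\}}\le2\,\ell_{\{2\}}$, so the identity is a coarse isomorphism between the groups defined by $\{2\}$ and by $\{4\}$. One might then suspect that only the number $|Q|$ of free exponents survives. On the other hand, multiplication by $3$ is a coarse isomorphism of $(\mathbb Z,d_{\{3\}})$, whereas it collapses an unbounded set to a bounded one in $(\mathbb Z,d_{\{2\}})$; we check this by hand in Section~\ref{sec:mult}. So some arithmetic is remembered, and for primes all of it is.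

\begin{theorem}\label{thm:main}
Let $Q_1,Q_2$ be non-empty finite sets of primes. Then $(\mathbb Z,d_{Q_1})$ and $(\mathbb Z,d_{Q_2})$ are coarsely isomorphic if and only if $Q_1=Q_2$.
\end{theorem}

The invariant behind Theorem~\ref{thm:main} is defined in slightly greater generality. Call a non-empty finite set $Q$ of integers $\ge2$ \emph{independent} if its elements are multiplicatively independent: $\prod_{q\in Q}q^{v_q}=1$ with $v_q\in\mathbb Z$ forces all $v_q=0$. Finite sets of primes are independent by unique factorization. For a prime $p$ put
\[
Q(p)=\{q\in Q:\ p\nmid q\},\qquad k_p(Q)=|Q(p)| .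
\]
For a set of primes, $k_p(Q)=|Q\setminus\{p\}|$. We say that $(\mathbb Z,d_{Q_1})$ is a \emph{coarse retract} of $(\mathbb Z,d_{Q_2})$ if there are coarse homomorphisms $f\colon(\mathbb Z,d_{Q_1})\to(\mathbb Z,d_{Q_2})$ and $g\colon(\mathbb Z,d_{Q_2})\to(\mathbb Z,d_{Q_1})$ such that $g\circ f$ is at bounded distance from the identity.

\begin{theorem}\label{thm:ineq}
Let $Q_1,Q_2$ be independent and let $p$ be a prime. If $(\mathbb Z,d_{Q_1})$ is a coarse retract of $(\mathbb Z,d_{Q_2})$, then $k_p(Q_1)\le k_p(Q_2)$.
\end{theorem}

\begin{theorem}\label{thm:strong}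
\leavevmode
\begin{enumerate}
\item[(1)] Let $Q_1,Q_2$ be non-empty finite sets of primes such that $(\mathbb Z,d_{Q_1})$ is a coarse retract of $(\mathbb Z,d_{Q_2})$. Then $Q_1=Q_2$ or $|Q_1|<|Q_2|$.
\item[(2)] Let $Q_1,Q_2$ be independent sets such that $(\mathbb Z,d_{Q_1})$ and $(\mathbb Z,d_{Q_2})$ are coarsely isomorphic. Then $|Q_1|=|Q_2|$, and for every prime $p$ the sets $Q_1$ and $Q_2$ contain equally many multiples of $p$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:reduction} derives Theorems~\ref{thm:main} and~\ref{thm:strong} from Theorem~\ref{thm:ineq}; the rest of the paper proves Theorem~\ref{thm:ineq}. The idea is to study the integers $x$ for which $px$ is short. Coarse homomorphisms preserve this property. Up to bounded error, such $x$ are bounded sums of elements of one family $(x_b)$ indexed by $b\in\mathbb N^{k}$, $k=k_p(Q)$, and the only relations in this family are local in $b$ (Section~\ref{sec:torsion}). The index set $\mathbb N^k$ has finite balls, growing like $n^k$, and the task is to compare these growth rates through $f$ and $g$ (Sections~\ref{sec:words}--\ref{sec:proof}). The one deep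 input is the finiteness theorem for unit equations.

Throughout, $\mathbb N=\{0,1,2,\dots\}$, and $|v|=\sum_i|v_i|$ for $v\in\mathbb Z^k$. A ball of radius $r\in\mathbb N$ in $\mathbb N^k$ has at most $(2r+1)^k$ points.

\section{Coarse homomorphisms and the reduction to Theorem~\ref{thm:ineq}}\label{sec:reduction}

From the definition, $\ell_Q(-x)=\ell_Q(x)$, $\ell_Q(x+y)\le\ell_Q(x)+\ell_Q(y)$, and, because $1\in Q^*$ and $Q^*$ is closed under products,
\begin{equation}\label{eq:basic}
\ell_Q(sx)\le \ell_Q(x)\le |x|\qquad(s\in Q^*,\ x\in\mathbb Z).
\end{equation}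
Subadditivity gives $d_Q(a+b,a'+b')\le d_Q(a,a')+d_Q(b,b')$, so bounded errors may be added.

\begin{lemma}\label{lem:hom}
Let $f\colon(\mathbb Z,d)\to(\mathbb Z,d')$ be a coarse homomorphism with additivity constant $C$, let $\ell,\ell'$ be the two length functions, and let $p$ be a prime.
\begin{enumerate}
\item[(a)] For every $R$ there is $S$ such that $\ell(x)\le R$ implies $\ell'(f(x))\le S$.
\item[(b)] For every $R$ there is $S$ such that $\ell(px)\le R$ implies $\ell'(pf(x))\le S$.
\item[(c)] If $f$ is a coarse isomorphism, every controlled map $g$ as in the definition is a coarse homomorphism.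
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Taking $a=b=0$ gives $\ell'(f(0))=d'(f(0),2f(0))\le C$. If $d(x,0)\le R$, then $d'(f(x),f(0))\le S_0$ for some $S_0$ depending on $R$, so $\ell'(f(x))\le S_0+C$.

(b) From $d'(f(jx),f((j-1)x)+f(x))\le C$ and induction on $j$ we get $d'(f(px),pf(x))\le(p-1)C$. Now apply (a) to $px$.

(c) Let $K$ bound the distances of $gf$ and $fg$ from the identity maps, and put $w=g(a)+g(b)$. Then
\[
d'(f(w),a+b)\le d'\bigl(f(w),fg(a)+fg(b)\bigr)+d'\bigl(fg(a)+fg(b),a+b\bigr)\le C+2K .
\]
As $g$ is controlled, $d(gf(w),g(a+b))\le S$ with $S$ independent of $a,b$. Hence $d(w,g(a+b))\le K+S$.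
\end{proof}

By (c), coarsely isomorphic groups are coarse retracts of each other.

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:strong}, assuming Theorem~\ref{thm:ineq}]
For Theorem~\ref{thm:strong}(1), we have $|Q_1\setminus\{p\}|\le|Q_2\setminus\{p\}|$ for every prime $p$. A prime $p\notin Q_1\cup Q_2$ gives $|Q_1|\le|Q_2|$. If $|Q_1|=|Q_2|$ and $p\in Q_2$, then $|Q_1\setminus\{p\}|\le|Q_2|-1=|Q_1|-1$, so $p\in Q_1$. Thus $Q_2\subseteq Q_1$, and $Q_1=Q_2$.

For Theorem~\ref{thm:strong}(2), Theorem~\ref{thm:ineq} applies in both directions, so $k_p(Q_1)=k_p(Q_2)$ for all $p$. A prime dividing no element of $Q_1\cup Q_2$ gives $|Q_1|=|Q_2|$, and the number of multiples of $p$ in $Q_i$ is $|Q_i|-k_p(Q_i)$.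

For Theorem~\ref{thm:main}, if $Q_1=Q_2$ the identity is a coarse isomorphism. Conversely, if the groups are coarsely isomorphic and $Q_1\ne Q_2$, Theorem~\ref{thm:strong}(1) gives both $|Q_1|<|Q_2|$ and $|Q_2|<|Q_1|$, which is absurd.
\end{proof}

\section{Multiplication by $p$, and the sets $\{2\}$ and $\{3\}$}\label{sec:mult}

Say that multiplication by $p$ is \emph{coarsely injective} on $(\mathbb Z,d_Q)$ if for every $R$ there is $R'$ such that $\ell_Q(px)\le R$ implies $\ell_Q(x)\le R'$. This property passes to coarse retracts. Indeed, let $f,g$ be as in the definition of a retract and suppose the property holds for $Q_2$. If $\ell_{Q_1}(px)\le R$, then the following are successively bounded in terms of $R$: $\ell_{Q_2}(pf(x))$ by Lemma~\ref{lem:hom}(b), $\ell_{Q_2}(f(x))$ by assumption, $\ell_{Q_1}(gf(x))$ by Lemma~\ref{lem:hom}(a), and $\ell_{Q_1}(x)$ because $gf$ is close to the identity.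

\begin{example}\label{ex:p}
Let $Q=\{p\}$ and $g(x)=\lfloor x/p\rfloor$. Then $g(a+b)-g(a)-g(b)\in\{0,1\}$. Adding $\pm p^j$ to $x$ changes $g(x)$ by $\pm p^{j-1}$ if $j\ge1$ and by $0$ or $\pm1$ if $j=0$, so $g$ does not increase distances. Since $g(px)=x$ and $|pg(x)-x|<p$, multiplication by $p$ is a coarse isomorphism of $(\mathbb Z,d_{\{p\}})$, and $\ell_Q(x)=d_Q(g(px),g(0))\le\ell_Q(px)$. The map $g$ also shows that a coarse isomorphism need be neither additive nor injective.
\end{example}

\begin{example}\label{ex:23}
Let $Q=\{2\}$, $p=3$, and $x_b=(4^b-1)/3=1+4+\dots+4^{b-1}$ for $b\in\mathbb N$. Then $3x_b=4^b-1$ has length at most $2$. We claim that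
\[
d_Q(x_b,x_{b'})=|b-b'| .
\]
Write each $n\in\mathbb Z$ in binary with infinitely many digits, the digits in positions $0,\dots,N-1$ being those of the residue of $n$ modulo $2^N$. The digits are eventually $0$ if $n\ge0$ and eventually $1$ if $n<0$, so the number $c(n)$ of positions $i$ at which digits $i$ and $i+1$ differ is finite. Adding $2^j$ flips exactly the digits in positions $j,\dots,t$, where $t\ge j$ is the first position with digit $0$ (all digits from $j$ on if there is none). Only the pairs $(j-1,j)$ and $(t,t+1)$ can change status, so $c$ changes by at most $2$; the same holds for the inverse operation of subtracting $2^j$. As $c(0)=0$, we get $c(n)\le2\ell_Q(n)$. For $b>b'$ the number $x_b-x_{b'}=4^{b'}+\dots+4^{b-1}$ has length at most $b-b'$, and its digits in positions $2b',\dots,2b-1$ alternate, so $c\ge 2(b-b')-1$ and the length is at least $b-b'$.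
\end{example}

In particular $\ell_{\{2\}}(x_b)=b$, so multiplication by $3$ is not coarsely injective for $Q=\{2\}$, while it is for $Q=\{3\}$. Hence $(\mathbb Z,d_{\{2\}})$ is not a coarse retract of $(\mathbb Z,d_{\{3\}})$.

This test is too crude in general. Corollary~\ref{cor:embed} below shows that multiplication by $p$ is coarsely injective exactly when $k_p(Q)=0$, and for a set of at least two primes this holds for no $p$. To separate $\{2,3\}$ from $\{2,5\}$ one has to measure \emph{how much} multiplication by $p$ collapses. Example~\ref{ex:23} suggests the unit of measurement: the collapsed set contains a copy of the metric space $\mathbb N$.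

\section{Approximate $p$-torsion}\label{sec:torsion}

\subsection*{Unit equations}
The digit argument of Example~\ref{ex:23} is tied to a single base. Its substitute for several generators is the following theorem \cite{E,vdPS,ESS}.

\begin{theorem}\label{thm:unit}
Let $\Gamma\subset\mathbb Q^\times$ be a finitely generated subgroup and $n\ge1$. Then $x_1+\dots+x_n=1$ has only finitely many solutions with $x_i\in\Gamma$ in which no non-empty subsum vanishes.
\end{theorem}

The condition on subsums excludes families such as $2^j+(-2^j)+1=1$. Call a vanishing sum $u_1+\dots+u_n=0$ with $n\ge1$ \emph{minimal} if no proper non-empty subsum vanishes. The terms of any vanishing finite sum can be partitioned into minimal vanishing subsums: remove a non-empty vanishing subsum with the fewest terms and repeat with the remaining terms, which still add up to $0$.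

\begin{lemma}\label{lem:ratios}
Let $\Gamma\subset\mathbb Q^\times$ be a finitely generated subgroup containing $-1$. For each $N$ there is a finite set $\Phi_N\subset\Gamma$ such that in every minimal vanishing sum $u_1+\dots+u_n=0$ with $n\le N$ and $u_i\in\Gamma$, all ratios $u_i/u_j$ lie in $\Phi_N$.
\end{lemma}

\begin{proof}
Since $u_1\neq0$, we have $n\ge2$. The elements $x_i=-u_i/u_n\in\Gamma$, $i<n$, add up to $1$, and a vanishing non-empty subsum of them would give a vanishing proper subsum of the $u_i$. By Theorem~\ref{thm:unit}, applied for each of the finitely many $n$, the $x_i$ take finitely many values. Each ratio is one of $x_i/x_j$, $-x_i$, $-1/x_j$, $1$.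
\end{proof}

\subsection*{The family $x_b$}
Fix a prime $p$ and an independent set $Q$. Put $k=k_p(Q)$, $M=\max Q$, and index the coordinates of $\mathbb N^k$ by $Q(p)$; if $k=0$, then $\mathbb N^0=\{0\}$. For $b\in\mathbb N^k$ let
\[
s_b=\prod_{q\in Q(p)}q^{(p-1)b_q}\in Q^*,\qquad x_b=\frac{s_b-1}{p}.
\]
The exponent $p-1$ is chosen so that $s_b\equiv1\pmod p$ by Fermat's little theorem; thus $x_b\in\mathbb Z$. We have $s_0=1$, $x_0=0$ and $\ell_Q(px_b)\le2$. The next lemma says that $x_b$ varies slowly with $b$, that the $x_b$ generate everything that multiplication by $p$ makes short, and that short combinations of the $x_b$ arise only in the obvious ways: from indices close to $0$, and from clusters of indices whose signs add up to a multiple of $p$. The letters $\varepsilon_i,\delta_j$ denote signs $\pm1$.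

\begin{lemma}\label{lem:torsion}
\leavevmode
\begin{enumerate}
\item[(a)] For every $D$ there is $L$ such that $|b-b'|\le D$ implies $\ell_Q(x_b-x_{b'})\le L$.
\item[(b)] For every $R$ there is $R'$ such that every $x\in\mathbb Z$ with $\ell_Q(px)\le R$ has the form $x=\sum_{i=1}^a\varepsilon_ix_{b_i}+e$ with $a\le R'$ and $\ell_Q(e)\le R'$.
\item[(c)] For all $a_0,R$ there is $D$ with the following property. If $a\le a_0$ and $\ell_Q\bigl(\sum_{i=1}^a\varepsilon_ix_{b_i}\bigr)\le R$, then $\{1,\dots,a\}$ can be partitioned into blocks $I$ such that $|b_i-b_{i'}|\le D$ for $i,i'\in I$, and each block satisfies $\sum_{i\in I}\varepsilon_i\equiv0\pmod p$ or $|b_i|\le D$ for all $i\in I$.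
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $c\in\mathbb N^k$ have coordinates $\min(b_q,b'_q)$. Then $s_b=s_cs_{b-c}$ and $s_{b'}=s_cs_{b'-c}$ with $|b-c|,|b'-c|\le D$, so $1\le s_{b-c},s_{b'-c}\le M^{(p-1)D}$. The number $u=(s_{b-c}-s_{b'-c})/p$ is an integer with $|u|\le M^{(p-1)D}$, and $x_b-x_{b'}=s_cu$ has length at most $|u|$ by \eqref{eq:basic}.

(b) Write $px=\sum_i\varepsilon_it_i$ with at most $R$ terms $t_i\in Q^*$. If $p\mid t_i$, then $t_i=qt'$ with $q\in Q$, $p\mid q$ and $t'\in Q^*$, so $t_i/p=t'\cdot(q/p)$ has length at most $M$. Let $e_1$ be the sum of $\varepsilon_it_i/p$ over these $i$; then $\ell_Q(e_1)\le RM$. If $p\nmid t_i$, then $t_i$ is a product of powers of elements of $Q(p)$, and division of the exponents by $p-1$ with remainder gives $t_i=\tau_is_{b_i}$ with $1\le\tau_i\le T:=\prod_{q\in Q(p)}q^{p-2}$. Substituting $s_{b_i}=1+px_{b_i}$ and summing over the $i$ with $p\nmid t_i$,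
\[
px=p\sum\varepsilon_i\tau_ix_{b_i}+\sigma+pe_1,\qquad \sigma=\sum\varepsilon_i\tau_i,\qquad|\sigma|\le RT .
\]
Hence $p\mid\sigma$ and $x=\sum\varepsilon_i\tau_ix_{b_i}+e$ with $e=e_1+\sigma/p$, of length at most $RM+RT$. Writing $\tau_ix_{b_i}$ as $\tau_i$ copies of $x_{b_i}$ gives at most $RT$ terms. Take $R'=R(M+T)$.

(c) Write $\sum_i\varepsilon_ix_{b_i}=\sum_j\delta_jt_j$ with at most $R$ terms $t_j\in Q^*$, and multiply by $p$:
\begin{equation}\label{eq:vanish}
\sum_{i=1}^a\varepsilon_is_{b_i}\;-\;\sum_{i=1}^a\varepsilon_is_0\;-\;\sum_jp\,\delta_jt_j=0 .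
\end{equation}
This is a vanishing sum of at most $N=2a_0+R$ elements of the subgroup $\Gamma\subset\mathbb Q^\times$ generated by $-1$, $p$ and $Q$. By independence the map $v\mapsto\prod_{q\in Q(p)}q^{(p-1)v_q}$ is injective on $\mathbb Z^k$, so only finitely many $v$ are sent into $\pm\Phi_N$. Thus there is $D$, depending only on $Q,p,a_0,R$, such that $s_b/s_{b'}\in\pm\Phi_N$ implies $|b-b'|\le D$.

Partition \eqref{eq:vanish} into minimal vanishing subsums. For each subsum let $I$ be the set of $i$ such that the term $\varepsilon_is_{b_i}$ of the first sum belongs to it; the non-empty sets $I$ are the blocks. By Lemma~\ref{lem:ratios}, $|b_i-b_{i'}|\le D$ for $i,i'\in I$. If the subsum contains a term $\pm s_0$ of the second sum, then likewise $|b_i|=|b_i-0|\le D$ for $i\in I$. Otherwise it reads $\sum_{i\in I}\varepsilon_is_{b_i}=p\sum_{j\in J}\delta_jt_j$ for some set $J$, and reduction modulo $p$ gives $\sum_{i\in I}\varepsilon_i\equiv0$.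
\end{proof}

For an instance of (b), take $Q=\{2\}$, $p=3$ and $3\cdot12=2^5+2^2=2s_2+s_1$. Here $\sigma=3$ and $12=2x_2+x_1+1=10+1+1$.

\begin{corollary}\label{cor:embed}
\leavevmode
\begin{enumerate}
\item[(a)] For every $R$ there is $D'$ such that $\ell_Q(x_b-x_{b'})\le R$ implies $|b-b'|\le D'$.
\item[(b)] Multiplication by $p$ is coarsely injective on $(\mathbb Z,d_Q)$ if and only if $k_p(Q)=0$.
\end{enumerate}
\end{corollary}

\begin{proof}
(a) Apply Lemma~\ref{lem:torsion}(c) with $a_0=2$. Either there is one block and $|b-b'|\le D$, or there are two blocks with sign sums $\pm1\not\equiv0$, so that $|b|,|b'|\le D$. Take $D'=2D$.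

(b) If $k=0$, then all $x_{b_i}$ in Lemma~\ref{lem:torsion}(b) equal $x_0=0$, and $x=e$. If $k\ge1$, then $\ell_Q(px_b)\le2$, while $\ell_Q(x_b)$ is unbounded by (a) with $b'=0$.
\end{proof}

Choosing $p$ prime to all elements of $Q$, we see from the last line that $d_Q$ is unbounded for every independent $Q$.

\begin{remark}
Independence is used only in Lemma~\ref{lem:torsion}(c), and Theorem~\ref{thm:ineq} fails without it: $Q_1=\{2,4\}$ and $Q_2=\{2\}$ generate the same monoid, but $k_3(Q_1)=2>1=k_3(Q_2)$. Finiteness of $Q$ gives the constants $M$ and $T$ and makes $\Gamma$ finitely generated.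
\end{remark}

\section{Words, and the count in the one-letter case}\label{sec:words}

From now on fix $p,Q_1,Q_2$ and maps $f,g$ as in Theorem~\ref{thm:ineq}. Write $k_i=k_p(Q_i)$, $\ell_i=\ell_{Q_i}$, $d_i=d_{Q_i}$. We keep the notation $x_b$ ($b\in\mathbb N^{k_1}$) for the family of $Q_1$ and write $z_y$ ($y\in\mathbb N^{k_2}$) for the family of $Q_2$. If $k_1=0$ there is nothing to prove, so let $k_1\ge1$.

A \emph{word} in $\mathbb N^k$ is a finite list of \emph{letters} $(\varepsilon_i,y_i)$, each with a \emph{sign} $\varepsilon_i=\pm1$ and a \emph{position} $y_i\in\mathbb N^k$. Since $\ell_1(px_b)\le2$, Lemma~\ref{lem:hom}(b) bounds $\ell_2(pf(x_b))$ uniformly in $b$, and similarly $\ell_1(pg(z_y))$ is bounded uniformly in $y$. By Lemma~\ref{lem:torsion}(b) there is an integer $K\ge1$ for which we can fix, once and for all, words $W(b)$ in $\mathbb N^{k_2}$ and $W'(y)$ in $\mathbb N^{k_1}$ with at most $K$ letters such that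
\begin{equation}\label{eq:words}
d_2\Bigl(f(x_b),\sum_{(\varepsilon,y)\in W(b)}\varepsilon z_y\Bigr)\le K,\qquad d_1\Bigl(g(z_y),\sum_{(\varepsilon,\beta)\in W'(y)}\varepsilon x_\beta\Bigr)\le K .
\end{equation}

\begin{example}\label{ex:oneletter}
Let $Q_1=\{2,5\}$, $Q_2=\{2,3\}$, $p=3$, so that $x_b=(4^{b_1}25^{b_2}-1)/3$ has two parameters and $z_y=(4^y-1)/3$ has one. Suppose that $f,g$ exist and that, in addition, every word has a single letter with sign $+$: $W(b)=((+,y(b)))$ and $W'(y)=((+,\beta(y)))$. We derive a contradiction.

\emph{The map $b\mapsto y(b)$ is Lipschitz.} If $|b-b'|=1$, then $d_1(x_b,x_{b'})$ is bounded by Lemma~\ref{lem:torsion}(a), hence so are $d_2(f(x_b),f(x_{b'}))$ and, by \eqref{eq:words}, $d_2(z_{y(b)},z_{y(b')})$. Corollary~\ref{cor:embed}(a) gives $|y(b)-y(b')|\le D_1$ for a constant $D_1$.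

\emph{Its fibers are bounded.} Each of $x_b$, $gf(x_b)$, $g(z_{y(b)})$, $x_{\beta(y(b))}$ is at bounded distance from the next, so Corollary~\ref{cor:embed}(a) gives $|b-\beta(y(b))|\le D_2$. The fiber over $y$ lies in a ball of radius $D_2$ around $\beta(y)$.

\emph{Counting.} Every point of the square $\{0,\dots,n\}^2$ is joined to $0$ by at most $2n$ unit steps, so the square is mapped into the interval $|y-y(0)|\le2D_1n$. Therefore $(n+1)^2\le(4D_1n+1)(2D_2+1)^2$, which fails for large $n$.
\end{example}

The general proof ends with the same count, but words with several letters raise three difficulties.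
\begin{enumerate}
\item[(A)] A word may contain idle letters, such as $z_y-z_{y'}$ with $|y-y'|=1$, or $p$ copies of $z_y$, where $y$ is arbitrary. They have to be discarded, and there is no canonical threshold separating a ``close'' pair from a ``distant'' one.
\item[(B)] Along a path of $n$ steps, two letters of opposite sign at distance about $n$ may approach each other and cancel, and a new pair may appear anywhere and separate (Figure~\ref{fig:path}). The positions in $W(b)$ then need not be close to those in $W(b_0)$, even if $b$ is close to $b_0$.
\item[(C)] The count needs constants that are uniform over a whole ball.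
\end{enumerate}
An ultrapower resolves (A): ``close'' becomes the equivalence relation ``at finite distance'', and the non-idle part of a word becomes the support of a vector. For (B) we center the ball at a point where this support is as large as possible, which leaves no room for new letters. For (C) we look at the worst point of the ball.

\section{The vector space of $p$-torsion in the ultrapower}\label{sec:ultra}

\subsection*{Ultrapowers}
Fix a non-principal ultrafilter $\omega$ on $\mathbb N$: a family of infinite subsets of $\mathbb N$ that is closed under supersets and finite intersections and contains one of $S$, $\mathbb N\setminus S$ for every $S\subseteq\mathbb N$. Such families exist by Zorn's lemma. A property holds \emph{for almost all $\nu$} if the set of $\nu$ for which it holds is in $\omega$. We use two consequences of the definition: finitely many properties that each hold for almost all $\nu$ hold simultaneously for almost all $\nu$; and a sequence that takes finitely many values on a set in $\omega$ is equal to one of these values for almost all $\nu$.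

For a set $X$, let ${}^*X$ be the set of sequences $(x(\nu))_{\nu\in\mathbb N}$ in $X$ modulo equality for almost all $\nu$, and write $x=\langle x(\nu)\rangle$ for the class. The classes of constant sequences form a copy of $X$; they are the \emph{standard} elements. A map $F\colon X_1\times\dots\times X_t\to Y$ extends termwise to a map ${}^*X_1\times\dots\times{}^*X_t\to{}^*Y$, denoted by the same symbol. This applies to addition, making ${}^*\mathbb Z$ an abelian group, and to $\ell_Q$, $f$, $g$, $b\mapsto x_b$ and $(b,b')\mapsto|b-b'|$. We write ${}^*\mathbb N^k$ for ${}^*(\mathbb N^k)$. An inequality between elements of ${}^*\mathbb Z$ means that it holds termwise for almost all $\nu$. An element $u\in{}^*\mathbb N$ is \emph{finite} if $u\le C$ for some standard $C$, and \emph{infinite} otherwise, that is, if $u>C$ for every standard $C$. We call $b\in{}^*\mathbb N^k$ finite or infinite according to $|b|$.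

Statements with uniform constants pass to the ultrapower. For example, let $a,R\in\mathbb N$, signs $\varepsilon_i$ and $b_1,\dots,b_a\in{}^*\mathbb N^k$ satisfy $\ell_Q(\sum\varepsilon_ix_{b_i})\le R$. For almost all $\nu$, Lemma~\ref{lem:torsion}(c) gives a partition of $\{1,\dots,a\}$ together with a choice of alternative for each block. These data take finitely many values, so they are constant for almost all $\nu$, and the conclusion of Lemma~\ref{lem:torsion}(c) holds for $b_1,\dots,b_a$ with the same standard $D$. We refer to this argument as \emph{transfer}.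

\subsection*{The space $V_Q$}
Let $Q$ be independent and $k=k_p(Q)$. The set $B_Q=\{x\in{}^*\mathbb Z:\ \ell_Q(x)\text{ finite}\}$ is a subgroup, because $\ell_Q$ is symmetric and subadditive. Put
\[
A_Q={}^*\mathbb Z/B_Q,\qquad V_Q=\{\alpha\in A_Q:\ p\alpha=0\},
\]
and write $[x]$ for the image of $x$ in $A_Q$. The group $V_Q$ is a vector space over $\mathbb F_p$. For $b,b'\in{}^*\mathbb N^k$ write $b\sim b'$ if $|b-b'|$ is finite. Let $E_Q$ be the set of $\sim$-classes and $0\in E_Q$ the class of the finite elements.

\begin{lemma}\label{lem:basis}
For $b\in{}^*\mathbb N^k$ the element $[x_b]$ lies in $V_Q$, depends only on the $\sim$-class of $b$, and is $0$ if $b$ is finite. The vectors $[x_b]$, one for each class in $E_Q\setminus\{0\}$, form a basis of $V_Q$.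
\end{lemma}

\begin{proof}
We have $p[x_b]=0$ since $\ell_Q(px_b)\le2$. If $|b-b'|\le D$ with $D$ standard, then $\ell_Q(x_b-x_{b'})\le L$ by Lemma~\ref{lem:torsion}(a) applied termwise, so $[x_b]=[x_{b'}]$. For finite $b$ this gives $[x_b]=[x_0]=0$.

If $[x]\in V_Q$, then $\ell_Q(px)\le R$ with $R$ standard. By Lemma~\ref{lem:torsion}(b), $x(\nu)=\sum_{i\le a(\nu)}\varepsilon_i(\nu)x_{b_i(\nu)}+e(\nu)$ for almost all $\nu$, with $a(\nu)\le R'$ and $\ell_Q(e(\nu))\le R'$. The number of terms and the signs are constant for almost all $\nu$, so $[x]=\sum_{i\le a}\varepsilon_i[x_{b_i}]$ with $b_i=\langle b_i(\nu)\rangle$. Thus the vectors span $V_Q$.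

Suppose $\sum_ic_i[x_{b_i}]=0$ is a finite sum with $0\le c_i<p$ and the $b_i$ in distinct non-zero classes. The sum with $c_i$ copies of $x_{b_i}$, all with sign $+$, has finite length, so transfer of Lemma~\ref{lem:torsion}(c) partitions its terms into blocks with a standard $D$. Indices in one block are $\sim$-equivalent, so a block consists of copies of a single $b_i$. As $b_i$ is infinite, the size of the block is divisible by $p$. Hence $p\mid c_i$, and $c_i=0$.
\end{proof}

For $\alpha\in V_Q$ let $\operatorname{supp}\alpha\subseteq E_Q\setminus\{0\}$ be the finite set of classes whose basis vector has a non-zero coefficient in $\alpha$.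

\begin{remark}
The dimension of $V_Q$ does not determine $k$. If $k\ge1$, the elements $\langle(\lfloor t\nu\rfloor,0,\dots,0)\rangle$ for real $t>0$ lie in distinct non-zero classes, and ${}^*\mathbb N^k$ has at most the cardinality of the continuum; so $\dim V_Q$ is the continuum for every $k\ge1$. The number $k$ has to be read off from the geometry of the index set of the basis.
\end{remark}

\subsection*{The induced maps}
Write $A_i,V_i,E_i$ for the objects attached to $Q_i$. Define $\varphi\colon A_1\to A_2$ by $\varphi[x]=[f(x)]$ and $\psi\colon A_2\to A_1$ by $\psi[z]=[g(z)]$. The map $\varphi$ is well defined because $d_1(x,x')\le R$ with $R$ standard implies $d_2(f(x),f(x'))\le S$ with $S$ standard, and it is additive because $\ell_2(f(x+x')-f(x)-f(x'))$ is bounded by the additivity constant. The same holds for $\psi$, and $\psi\varphi=\mathrm{id}$ because $gf$ is at bounded distance from the identity. Homomorphisms preserve $p$-torsion, so we obtain $\mathbb F_p$-linear maps $\varphi\colon V_1\to V_2$ and $\psi\colon V_2\to V_1$, with $\varphi$ injective.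

For $b=\langle b(\nu)\rangle\in{}^*\mathbb N^{k_1}$, the number of letters and the signs of $W(b(\nu))$ are constant for almost all $\nu$. Let $W(b)$ be the word with this number of letters and these signs whose $i$-th position is $\langle y_i(\nu)\rangle\in{}^*\mathbb N^{k_2}$, where $y_i(\nu)$ is the $i$-th position of $W(b(\nu))$. Define $W'(y)$ for $y\in{}^*\mathbb N^{k_2}$ in the same way. By \eqref{eq:words},
\begin{equation}\label{eq:phi}
\varphi[x_b]=\sum_{(\varepsilon,y)\in W(b)}\varepsilon\,[z_y],\qquad \psi[z_y]=\sum_{(\varepsilon,\beta)\in W'(y)}\varepsilon\,[x_\beta].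
\end{equation}
Consequently every class in $\operatorname{supp}\varphi[x_b]$ contains a position of $W(b)$, every class in $\operatorname{supp}\psi[z_y]$ contains a position of $W'(y)$, and both supports have at most $K$ elements. Idle letters no longer appear in the supports.

\subsection*{Coarsening to scale $n$}
To follow $\varphi[x_b]$ while $b$ moves over a distance $n$, we blur the index set at that scale. Let $n\in{}^*\mathbb N$ be infinite. For $y,y'\in{}^*\mathbb N^{k_2}$ write $y\approx_ny'$ if $|y-y'|\le Cn$ for some standard $C$. This is an equivalence relation (the constants add), and $y\sim y'$ implies $y\approx_ny'$. Let $U_n$ be the $\mathbb F_p$-vector space whose basis is the set of $\approx_n$-classes other than the class of $0$. Let $[y]_n\in U_n$ be the basis vector of the class of $y$ if $y\not\approx_n0$, and $[y]_n=0$ if $y\approx_n0$. By Lemma~\ref{lem:basis} there is a linear map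
\[
\pi_n\colon V_2\to U_n,\qquad \pi_n[z_y]=[y]_n\quad\text{for all }y\in{}^*\mathbb N^{k_2};
\]
for finite $y$ both sides are $0$. Supports in $U_n$ refer to the given basis. Expanding $\alpha\in V_2$ in the basis of $V_2$ shows that
\begin{equation}\label{eq:supp}
\operatorname{supp}\pi_n\alpha\ \subseteq\ \{\approx_n\text{-classes of the elements of }\operatorname{supp}\alpha\}.
\end{equation}

\section{Following the words along a path}\label{sec:path}

We want to compare $W(b)$ and $W(b')$ when $|b-b'|\le n$. Applying Lemma~\ref{lem:torsion}(c) directly gives blocks whose diameter depends on $n$ in an unspecified way, whereas the final count needs a bound linear in $n$. So we use Lemma~\ref{lem:torsion}(c) only for unit steps and chain the resulting blocks along a path. A set of letters of the disjoint union $W(b)\sqcup W(b')$ is \emph{balanced} if the sum of the signs of its members in $W(b)$ is congruent modulo $p$ to the sum of the signs of its members in $W(b')$.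

\begin{lemma}\label{lem:path}
There is a constant $c$ such that for all integers $n\ge1$ and all $b,b'\in\mathbb N^{k_1}$ with $|b-b'|\le n$, the letters of $W(b)\sqcup W(b')$ can be partitioned into blocks with the following properties: positions in one block have mutual distance at most $cn$, and each block is balanced or has all its positions of norm at most $cn$.
\end{lemma}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.3cm,y=0.55cm]
\draw[->] (-0.5,0) -- (6.6,0) node[right] {level};
\draw[->] (-0.5,0) -- (-0.5,6.4) node[above] {position};
\node[below] at (0,0) {$0$};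
\node[below] at (6,0) {$l$};
\draw plot[mark=*] coordinates {(0,0.9) (1,1.2) (2,0.9) (3,1.2) (4,1.5) (5,1.3) (6,1.6)};
\draw plot[mark=*] coordinates {(0,1.9) (1,2.2) (2,2.5)};
\draw plot[mark=x,mark size=3.5pt] coordinates {(0,3.5) (1,3.2) (2,2.9)};
\draw (2,2.5) -- (2,2.9);
\draw plot[mark=*] coordinates {(4,5.5) (5,5.8) (6,6.1)};
\draw plot[mark=x,mark size=3.5pt] coordinates {(4,5.1) (5,4.8) (6,4.5)};
\draw (4,5.1) -- (4,5.5);
\end{tikzpicture}
\caption{Letters of the words $W(b_0),\dots,W(b_l)$ along a path of unit steps, drawn at their positions; dots have sign $+$, crosses have sign $-$, and segments join letters in a common one-step block. There are three components: a letter that drifts, a pair that cancels, and a pair that is created elsewhere. In each component the sum of the signs is the same on every level.}\label{fig:path}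
\end{figure}

\begin{proof}
\emph{One step.} Let $|b-b'|=1$. By Lemma~\ref{lem:torsion}(a) and the control of $f$, the distance $d_2(f(x_b),f(x_{b'}))$ is bounded uniformly in $b,b'$, and by \eqref{eq:words} so is the length of $\sum_{W(b)}\varepsilon z_y-\sum_{W(b')}\varepsilon z_y$. Lemma~\ref{lem:torsion}(c) with $a_0=2K$, applied to this sum, in which the signs of $W(b')$ are reversed, gives a constant $D_0\ge1$ and a partition of $W(b)\sqcup W(b')$ into blocks of diameter at most $D_0$, each of which is balanced or \emph{near}, meaning that all its positions have norm at most $D_0$.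

\emph{Many steps.} If $b=b'$, pair each letter with its copy. Otherwise change the coordinates of $b$ one unit at a time toward those of $b'$; this gives a path $b=b_0,b_1,\dots,b_l=b'$ in $\mathbb N^{k_1}$ with unit steps and $1\le l\le n$. For $j<l$ let $\mathcal P_j$ be the one-step partition of $W(b_j)\sqcup W(b_{j+1})$. Form a graph whose vertices are the letters of $W(b_0),\dots,W(b_l)$, regarded as disjoint, the letters of $W(b_j)$ forming \emph{level} $j$. Join two distinct vertices, on the same level or on adjacent levels, whenever they lie in one block of some $\mathcal P_j$. Each block lies in one connected component, so for every component $\mathcal K$ and every $j<l$, the part of $\mathcal K$ on levels $j$ and $j+1$ is a union of blocks of $\mathcal P_j$.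

There are at most $K(n+1)\le2Kn$ vertices, and joined vertices have positions at distance at most $D_0$. Hence positions in one component have mutual distance at most $2KD_0n$. Put $c=3KD_0$. If $\mathcal K$ contains a near block, all its positions have norm at most $D_0+2KD_0n\le cn$. If not, all blocks in $\mathcal K$ are balanced, so the sum of the signs of $\mathcal K$ on level $j$ is congruent to that on level $j+1$ for each $j<l$, and therefore the sums on levels $0$ and $l$ are congruent. The non-empty intersections of the components with the union of levels $0$ and $l$ form the required partition.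
\end{proof}

\begin{corollary}\label{cor:const}
Let $n\in{}^*\mathbb N$ be infinite and let $b,b'\in{}^*\mathbb N^{k_1}$ satisfy $|b-b'|\le n$. Then $\pi_n\varphi[x_b]=\pi_n\varphi[x_{b'}]$.
\end{corollary}

\begin{proof}
By \eqref{eq:phi}, $\pi_n\varphi[x_b]=\sum_{W(b)}\varepsilon[y]_n$ and $\pi_n\varphi[x_{b'}]=\sum_{W(b')}\varepsilon[y]_n$. Transfer of Lemma~\ref{lem:path}, applied to $n(\nu),b(\nu),b'(\nu)$, partitions $W(b)\sqcup W(b')$ into blocks, each with positions in a single $\approx_n$-class. A balanced block contributes the same multiple of one vector $[y]_n$ to both sums. Any other block has positions of norm at most $cn$ and contributes $0$ to both.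
\end{proof}

\section{Proof of Theorem~\ref{thm:ineq}}\label{sec:proof}

Corollary~\ref{cor:const} controls only what is visible at scale $n$: a part of $\operatorname{supp}\varphi[x_b]$ that cancels under $\pi_n$, like the pair created in Figure~\ref{fig:path}, could lie anywhere. We choose the center and the scale so that no such part exists.

\medskip\noindent\emph{Step 1: the center $b_0$ and the scale $n$.}
Let $m\le K$ be the maximum of $|\operatorname{supp}\varphi[x_b]|$ over $b\in{}^*\mathbb N^{k_1}$, attained at $b_0$. Since $k_1\ge1$, there is an infinite $b$, for instance $\langle(\nu,0,\dots,0)\rangle$. For it $[x_b]\ne0$ by Lemma~\ref{lem:basis}, and $\varphi$ is injective, so $m\ge1$. (In particular $V_2\neq0$, so $k_2\ge1$.) Let $y_1,\dots,y_m\in{}^*\mathbb N^{k_2}$ represent the classes in $\operatorname{supp}\varphi[x_{b_0}]$. These classes are non-zero and distinct, so all $|y_j|$ and all $|y_i-y_j|$ with $i\ne j$ are infinite. Their termwise minimum $H$ equals one of them, hence is infinite. Put $n=\lfloor\sqrt H\rfloor$. Then $n$ is infinite, and $Cn<n^2\le H$ for every standard $C$. So $[y_1]_n,\dots,[y_m]_n$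 are distinct basis vectors of $U_n$, and $\operatorname{supp}\pi_n\varphi[x_{b_0}]$ is the set $\Sigma$ of the $m$ classes of $y_1,\dots,y_m$ under $\approx_n$.

\medskip\noindent\emph{Step 2: supports stay near the $y_j$.}
Let $b\in{}^*\mathbb N^{k_1}$ with $|b-b_0|\le n$. By Corollary~\ref{cor:const}, $\operatorname{supp}\pi_n\varphi[x_b]=\Sigma$. By \eqref{eq:supp}, the set of $\approx_n$-classes of the elements of $\operatorname{supp}\varphi[x_b]$ contains $\Sigma$, and by the maximality of $m$ it has at most $m=|\Sigma|$ elements; so it equals $\Sigma$. Hence every class in $\operatorname{supp}\varphi[x_b]$ contains a position $y$ of $W(b)$ with $y\approx_ny_j$ for some $j$. Moreover $\varphi[x_b]\ne0$, so $[x_b]\neq0$ and $b$ is infinite.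

\medskip\noindent\emph{Step 3: $b$ is recovered from one letter.}
Let $b$ be as in Step 2, and choose such a position $y$ in each class of $\operatorname{supp}\varphi[x_b]$. Then $\varphi[x_b]$ is a linear combination of the vectors $[z_y]$, and $[x_b]=\psi\varphi[x_b]$ is the same combination of the vectors $\psi[z_y]$. Since $b$ is infinite, $[x_b]$ is the basis vector of the class of $b$, so this class lies in $\operatorname{supp}\psi[z_y]$ for at least one of the chosen $y$, and therefore contains a position $\beta$ of $W'(y)$. We conclude that there are a position $y$ of $W(b)$, a position $\beta$ of $W'(y)$, an index $j$ and a standard $C\ge1$ with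
\begin{equation}\label{eq:good}
|y-y_j|\le Cn,\qquad|b-\beta|\le C .
\end{equation}

\medskip\noindent\emph{Step 4: one constant for the whole ball.}
So far $C$ depends on $b$. Fix representing sequences $b_0(\nu)$, $y_j(\nu)$ and $n(\nu)\ge1$, and let
\[
\mathcal B(\nu)=\{v\in\mathbb N^{k_1}:\ |v-b_0(\nu)|\le n(\nu)\},
\]
a non-empty finite set. For $v\in\mathcal B(\nu)$ let $h_\nu(v)$ be the least integer $C\ge1$ for which there are a position $y$ of $W(v)$, a position $\beta$ of $W'(y)$ and an index $j$ with $|y-y_j(\nu)|\le Cn(\nu)$ and $|v-\beta|\le C$; put $h_\nu(v)=\infty$ if there is no such $C$. Choose $b(\nu)\in\mathcal B(\nu)$ at which $h_\nu$ is maximal, and let $b=\langle b(\nu)\rangle$. Then $|b-b_0|\le n$, so Step 3 applies to $b$. The position $y$ in \eqref{eq:good} is represented by positions $y(\nu)$ of $W(b(\nu))$, and $\beta$ by positions of $W'(y(\nu))$, for almost all $\nu$. Thus \eqref{eq:good} says that $h_\nu(b(\nu))\le C$ for almost all $\nu$. By the choice of $b(\nu)$, for almost all $\nu$ we have $h_\nu\le C$ on all of $\mathcal B(\nu)$, with one integer $C$.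

\medskip\noindent\emph{Step 5: counting.}
Take such a $\nu$ and write $N=n(\nu)$. The set
\[
Y=\bigcup_{j=1}^m\{y\in\mathbb N^{k_2}:\ |y-y_j(\nu)|\le CN\}
\]
has at most $m(2CN+1)^{k_2}$ elements. By Step 4, every $v\in\mathcal B(\nu)$ is within distance $C$ of a position of $W'(y)$ for some $y\in Y$, and each $W'(y)$ has at most $K$ positions. On the other hand, $\mathcal B(\nu)$ contains $b_0(\nu)+u$ for every $u\in\mathbb N^{k_1}$ with all coordinates at most $N/k_1$, and there are $(\lfloor N/k_1\rfloor+1)^{k_1}\ge(N/k_1)^{k_1}$ such $u$. Using $N,C\ge1$,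
\[
\Bigl(\frac{N}{k_1}\Bigr)^{k_1}\le|\mathcal B(\nu)|\le m(2CN+1)^{k_2}\cdot K\cdot(2C+1)^{k_1}\le mK(3C)^{k_1+k_2}N^{k_2}.
\]
If $k_1>k_2$, this gives $n(\nu)\le mK(3C)^{k_1+k_2}k_1^{k_1}$ for almost all $\nu$, although $n$ is infinite. Hence $k_1\le k_2$. This proves Theorem~\ref{thm:ineq}, and by Section~\ref{sec:reduction} also Theorems~\ref{thm:main} and~\ref{thm:strong}. \qed

\begin{remark}
The two maps play different roles. The control of $f$ gives the linear bound of Lemma~\ref{lem:path}; no such bound is needed for $g$. The additivity of $g$ provides the words $W'(y)$ and the linearity of $\psi$ in Step 3. The relation $\psi\varphi=\mathrm{id}$ gives $m\ge1$ in Step 1 and the recovery of $b$ in Step 3; some such condition is necessary, since $f=g=0$ are coarse homomorphisms for any $Q_1,Q_2$.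
\end{remark}

\begin{thebibliography}{9}

\bibitem{E} Evertse, \emph{Compositio Math.} \textbf{53} (1984).

\bibitem{ESS} Evertse, Schlickewei and Schmidt, \emph{Ann. of Math.} \textbf{155} (2002).

\bibitem{vdPS} van der Poorten and Schlickewei (1991).

\bibitem{SV} Leo Sch\"afer and Federico Vigolo, \emph{On a coarse invertibility spectrum for coarse groups}, arXiv:2404.08536 (2024).

\end{thebibliography}
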